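# Circle actions without invariant binary networks

## 1. Linked families, $k$-networks and $G$-supercompactness

All the notions in the question concern how the members of a family of sets meet each other.

**Definition (linked, centered, binary).** A family $\mathcal A$ of subsets of a set $X$ is *linked* if $A\cap B\ne\emptyset$ for all $A,B\in\mathcal A$. It is *centered* if $\bigcap\mathcal F\neq\emptyset$ for every finite subfamily $\mathcal F\subset\mathcal A$. It is *binary* if each linked subfamily of $\mathcal A$ is centered.

Taking $A=B$ we see that a linked family never contains the empty set. In a compact space, a centered family of closed sets has nonempty total intersection. So in a binary family of closed subsets of a compact space, every linked subfamily has nonempty total intersection.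

**Example.** The three sides of a triangle are linked, but no point lies on all three, so the family of the three sides is not binary. The family of nonempty closed bounded intervals of $\mathbb R$ is binary: if finitely many intervals pairwise meet, then the largest left endpoint is at most the smallest right endpoint, and everything between these two numbers is common to all of them (Helly's theorem on the line).

**Definition ($k$-network).** A family $\mathcal A$ of subsets of a topological space $X$ is a *$k$-network* if for any open $U\subset X$ and any compact $K\subset U$ there is a finite subfamily $\mathcal F\subset\mathcal A$ with $K\subset\bigcup\mathcal F\subset U$. If moreover every member of $\mathcal A$ is closed in $X$, it is a *closed $k$-network*.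

**Example.** In $[0,1]$ the closed subintervals form a closed $k$-network: a compact $K\subset U$ is covered by the interiors in $[0,1]$ of finitely many closed intervals that lie in $U$. The singletons do not form a $k$-network, since finitely many of them cannot cover $K=U=[0,1]$. More generally, in a compact metric space, a family of closed sets is a closed $k$-network as soon as, for each $\varepsilon>0$, finitely many members of diameter $<\varepsilon$ cover the space. Given $K\subset U$, take $\varepsilon$ smaller than the distance from $K$ to the complement of $U$ (any $\varepsilon$ if $U$ is the whole space), and keep the members of the cover that meet $K$.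

A compact Hausdorff space is *supercompact* if and only if it admits a binary closed $k$-network, and for us this may serve as the definition. By the two examples, $[0,1]$ is supercompact.

**Definition ($G$-space, $G$-invariant family, $G$-supercompact).** Let $G$ be a topological group. A *$G$-space* is a topological space $X$ with a continuous action $G\times X\to X$. A family $\mathcal F$ of subsets of $X$ is *$G$-invariant* if $gF\in\mathcal F$ for all $F\in\mathcal F$, $g\in G$. A compact $G$-space $X$ is *$G$-supercompact* if it admits a $G$-invariant binary closed $k$-network.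

**Example.** Let the group of order two act on $[0,1]$ by $x\mapsto 1-x$. The family of all nonempty closed intervals is invariant, so $[0,1]$ is supercompact for this action as well.

Every compact topological group is supercompact (Mills). Kubiś and Turek showed that every compact abelian topological group $G$ admits a binary closed $k$-network $\mathcal N$ invariant under translations, that is, $xAy\in\mathcal N$ for all $A\in\mathcal N$ and $x,y\in G$. Equivalently, $G$ is $G$-supercompact for the action of $G$ on itself by translations. The following problem comes from Taras Banakh and Slawomir Turek, "The groups $S^3$ and $SO(3)$ have no invariant binary $k$-network", arXiv:1102.4328 (2011).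

**Problem.** Let $G$ be a compact abelian group and $X$ a compact metrizable $G$-space. Is $X$ $G$-supercompact?

The answer is no, already for the circle $\mathbb T=\mathbb R/\mathbb Z$ acting freely. These notes prove this, determine for which $G$ the answer is yes for all $X$, and prove a positive result for circle bundles.

## 2. Short arcs and product networks

Throughout, $\mathbb T=\mathbb R/\mathbb Z$; the interval $(-\frac12,\frac12)$ is identified with its image in $\mathbb T$; and $|t|\in[0,\frac12]$ is the distance from $t\in\mathbb T$ to $0$. The first case to try is $\mathbb T$ acting on itself. The family of all closed arcs is not binary: $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1]$ are linked with no common point. Slightly shorter arcs are enough.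

**Lemma 1 (short arcs).** Let $I_1,\dots,I_m\subset\mathbb T$ be pairwise intersecting closed arcs (points allowed) of length $<\frac13$. Then all of them lie in one arc $J$ of length $<1$, they have a common point, and each $I_i\cap I_j$ is connected.

*Proof.* Let $\ell<\frac13$ be the maximal length. Every $I_i$ meets $I_1$, so it lies in the arc $J$ obtained from $I_1$ by adding length $\ell$ at both ends. Its length is at most $3\ell<1$. Hence $J$ is a homeomorphic image of an interval of $\mathbb R$ of length $<1$, and the $I_i$ correspond to closed intervals in it, which pairwise intersect. Helly's theorem on the line gives the common point, and two intervals meet in an interval. $\square$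

So the closed arcs of length $<\frac13$ form a $\mathbb T$-invariant binary closed $k$-network on $\mathbb T$.

Now let $B$ be a compact metrizable space with a binary closed $k$-network $\mathcal Y$ of nonempty sets (by Theorem D below, with the trivial group, there always is one), and let $\mathbb T$ act on $B\times\mathbb T$ by $(b,t)+s=(b,t+s)$. Consider all products $S\times I$, $S\in\mathcal Y$, $I$ a closed arc of length $<\frac13$. The family is $\mathbb T$-invariant and consists of closed sets; finitely many products of small diameter cover $B\times\mathbb T$, so it is a $k$-network. If finitely many products $S_a\times I_a$ are linked, then the $S_a$ are linked and the $I_a$ are linked; a common point of the $S_a$ and a common point of the $I_a$ give a common point of the products. So $B\times\mathbb T$ is $\mathbb T$-supercompact.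

## 3. Pasting product networks over two charts

After the product, the next $\mathbb T$-spaces to try are those that are products only locally. Suppose that $\mathbb T$ acts on $E$ and that over parts of the orbit space $B$ we have continuous sections $\sigma_1,\sigma_2$ of $E\to B$. Each section gives a chart and a family of product sets $\sigma_k(S)+I$ in that chart. The natural plan is to take the product sets of all charts together.

If $\sigma_1-\sigma_2$ is a constant $c\in\mathbb T$ on the overlap, nothing goes wrong there: $\sigma_1(S)+I=\sigma_2(S)+(I+c)$, so over the overlap the two charts give the same sets. If $\sigma_1-\sigma_2$ varies, the union of the two families can fail to be binary. Take $B=[0,1]$, $E=[0,1]\times\mathbb T$, $\sigma_1(b)=(b,0)$, $\sigma_2(b)=(b,\frac b{10})$, and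
$$P_1=\sigma_1([0,1]),\qquad P_2=\sigma_2([0,1]),\qquad P_3=\sigma_1([\tfrac12,1])+[0,\tfrac1{10}].$$
Then $P_1\cap P_2=\{(0,0)\}$, $(\frac12,0)\in P_1\cap P_3$ and $(\frac12,\frac1{20})\in P_2\cap P_3$. But $P_3$ lies over $[\frac12,1]$, where $P_1$ and $P_2$ are disjoint. The family is linked and not centered.

So this plan needs sections whose mutual differences are locally constant. Such sections with finitely many values exist only on special bundles, as Section 8 shows. The strategy of the negative answer is to find base spaces $B$ over which *every* invariant binary closed $k$-network, however it was built, produces such sections.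

## 4. Circle bundles, hereditarily indecomposable spaces, and the theorems

**Definition (principal $\mathbb T$-bundle).** A *principal $\mathbb T$-bundle* over $B$ is a map $q:E\to B$ with a continuous action $(x,t)\mapsto x+t$ of $\mathbb T$ on $E$ such that every point of $B$ has a neighborhood $V$ with a homeomorphism $q^{-1}(V)\cong V\times\mathbb T$ over $V$ that respects the actions.

Equivalently, over each such $V$ there is a continuous $\varphi:q^{-1}(V)\to\mathbb T$ with $\varphi(x+t)=\varphi(x)+t$, a *trivialization*. For $x,y$ in one fiber let $y-x\in\mathbb T$ be defined by $y=x+(y-x)$; it is continuous in $(x,y)$, as one sees in a trivialization.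

**Example.** $B\times\mathbb T$ is the trivial bundle. The unit sphere $S^3\subset\mathbb C^2$ with $x+t=e^{2\pi it}x$ is a principal $\mathbb T$-bundle over $S^2$, the Hopf bundle.

We recall the following textbook facts for compact metrizable $B$. The exponential sequence $0\to\mathbb Z\to\mathbb R\to\mathbb T\to0$ of sheaves of continuous functions attaches to each principal $\mathbb T$-bundle $E$ its Chern class $c_1(E)\in\check H^2(B;\mathbb Z)$.

* Principal $\mathbb T$-bundles over $B$ are classified up to isomorphism by $c_1$, and every class occurs. The bundle is trivial if and only if it has a continuous global section, if and only if $c_1(E)=0$.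
* Let $\mu_n\subset\mathbb T$ be the subgroup of order $n$. Then $E/\mu_n$ is a principal bundle of $\mathbb T/\mu_n\cong\mathbb T$ (via $t\mapsto nt$), with the action $[x]\oplus nt=[x+t]$. Its transition functions are $n$ times those of $E$, so $c_1(E/\mu_n)=n\,c_1(E)$.
* $E$ is compact metrizable: it is Hausdorff, it is a finite union of compact sets $V\times\mathbb T$, and it has a countable base.

For the Hopf bundle, $c_1$ is a generator of $\check H^2(S^2;\mathbb Z)\cong\mathbb Z$.

**Definition (continuum, hereditarily indecomposable).** A *continuum* is a nonempty compact connected metrizable space; a single point is allowed. A compact metrizable $B$ is *hereditarily indecomposable* (HI) if for any two intersecting subcontinua of $B$ one contains the other.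

**Example.** The Cantor set is HI, because its only subcontinua are points. The interval $[0,1]$ is not: consider $[0,\frac23]$ and $[\frac13,1]$. Section 9 constructs an HI compactum that separates $S^3$.

**Theorem A.** Let $B$ be a hereditarily indecomposable compact metrizable space and $q:E\to B$ a principal $\mathbb T$-bundle. If $E$ is $\mathbb T$-supercompact, then $c_1(E)\in\check H^2(B;\mathbb Z)$ has finite order. There are such $B\subset S^3$ and $E$ with $c_1(E)$ of infinite order; this $E$ is a compact metrizable $\mathbb T$-space which is not $\mathbb T$-supercompact.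

**Theorem B.** For a compact abelian group $G$ the following are equivalent: (a) every compact metrizable $G$-space is $G$-supercompact; (b) $G$ is totally disconnected.

**Theorem C.** If $B$ is compact metrizable and $E\to B$ is a principal $\mathbb T$-bundle with $c_1(E)$ of finite order, then $E$ is $\mathbb T$-supercompact. Hence over a hereditarily indecomposable $B$: $E$ is $\mathbb T$-supercompact if and only if $c_1(E)$ is torsion.

**Theorem D.** If $G$ is profinite (not necessarily abelian), every compact metrizable $G$-space is $G$-supercompact.

Sections 5–9 prove Theorem A, Section 10 proves Theorem D, and Sections 11 and 12 prove Theorems B and C.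

## 5. Difference sets of network members

From here to the end of Section 8, $q:E\to B$ is a principal $\mathbb T$-bundle over a compact metrizable $B$ with a $\mathbb T$-invariant binary closed $k$-network $\mathcal N_0$ on $E$. We say explicitly where HI enters.

**Step 1: closing the network under intersections.** We want to cut members down and stay in the network. Let $\mathcal N$ be the family of all nonempty sets $\bigcap\mathcal F$ with $\emptyset\neq\mathcal F\subset\mathcal N_0$. It contains all nonempty members of $\mathcal N_0$, so it is a closed $k$-network, and it is $\mathbb T$-invariant. It is binary: suppose $\{\bigcap\mathcal F_\lambda\}_\lambda$ is linked. For $A\in\mathcal F_\lambda$, $A'\in\mathcal F_\mu$ we have $A\cap A'\supset\bigcap\mathcal F_\lambda\cap\bigcap\mathcal F_\mu\ne\emptyset$, so $\bigcup_\lambda\mathcal F_\lambda\subset\mathcal N_0$ is linked, and its total intersection is nonempty. In short: $\mathcal N$ is closed under nonempty intersections, and linked subfamilies of $\mathcal N$ have nonempty total intersection.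

**Step 2: an invariant metric and notation.** Fix a compatible metric $d$ on $E$ with $d(x+t,y+t)=d(x,y)$. Such a metric is $d(x,y)=\max_{t}d_0(x+t,y+t)$ for any compatible $d_0$: it is continuous on $E\times E$ and $d\ge d_0$, so by compactness it induces the same topology. (The same formula works for any compact group acting on a compact metrizable space.) Write $E_b=q^{-1}(b)$ and $F_b=F\cap E_b$. For $F_1,F_2\in\mathcal N$ put
$$M(F_1,F_2)=F_1\times_BF_2,\qquad \Delta(y_1,y_2)=y_1-y_2,$$
$$D(F_1,F_2)=\Delta(M(F_1,F_2))=\{t: F_1\cap(F_2+t)\ne\emptyset\},\qquad D_b(F_1,F_2)=\{y_1-y_2:\ y_i\in(F_i)_b\}.$$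
These are compact sets. Directly from the definition,
$$D(F_2,F_1)=-D(F_1,F_2),\qquad D(F_1,F_2+t)=D(F_1,F_2)-t,$$
and the same rules hold for $D_b$.

**Example.** For product sets $F=S\times I$, $F'=S'\times I'$ in $B\times\mathbb T$ we get $D_b(F,F')=I-I'$ for every $b\in S\cap S'$. Here $D_b$ does not depend on $b\in S\cap S'$. This is the behavior that we want to force.

**Step 3: members that contain an arc of a given fiber.** They will serve as probes.

**Lemma 2.** For $b\in B$, an open $U\supset E_b$ and $\varepsilon>0$ there are $A\in\mathcal N$, $w\in E_b$, $s>0$ with $A\subset U$, $\operatorname{diam}A<\varepsilon$, $w+[-s,s]\subset A$.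

*Proof.* Write $E_b$ as a finite union of compact sets $K_i$ with $K_i\subset O_i\subset U$, $O_i$ open of diameter $<\varepsilon$. Apply the $k$-network property to each $K_i\subset O_i$. The circle $E_b$ is then covered by finitely many members of $\mathcal N$ that lie in $U$ and have diameter $<\varepsilon$. By Baire's theorem one of them, intersected with $E_b$, has interior points in $E_b$. $\square$

**Step 4: differences can be changed by moving little.** This is the first use of binarity, with three sets.

**Lemma 3.** $\Delta:M(F_1,F_2)\to D(F_1,F_2)$ is an open map.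

*Proof.* Let $(y_1,y_2)\in M(F_1,F_2)$, $t=y_1-y_2$, $\varepsilon>0$. We show that all values of $D(F_1,F_2)$ near $t$ are attained near $(y_1,y_2)$. Take $A,w,s$ from Lemma 2 for $b=q(y_1)$, $U=E$ and this $\varepsilon$. Put $A'=A+(y_1-w)\in\mathcal N$. Then $A'\supset y_1+[-s,s]$ and $\operatorname{diam}A'<\varepsilon$. Let $0<s'\le s$ be such that $d(x,x+\tau)<\varepsilon$ for all $x$ and $|\tau|\le s'$. Let $|\tau|\le s'$ and $t+\tau\in D(F_1,F_2)$. The three members $A'$, $F_1$, $F_2+t+\tau$ of $\mathcal N$ are linked:
$$y_1\in A'\cap F_1,\qquad y_1+\tau=y_2+t+\tau\in A'\cap(F_2+t+\tau),\qquad F_1\cap(F_2+t+\tau)\ne\emptyset .$$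
So there is $z\in A'\cap F_1\cap(F_2+t+\tau)$. Then $(z,z-t-\tau)\in M(F_1,F_2)$, its difference is $t+\tau$, $d(z,y_1)<\varepsilon$ because both points lie in $A'$, and since $y_2=y_1-t$,
$$d(z-t-\tau,y_2)\le d(z-t-\tau,y_1-t-\tau)+d(y_1-t-\tau,y_1-t)<2\varepsilon.\qquad\square$$

**Step 5: lifting continua along open maps.** We will lift an interval of differences to a continuum of pairs.

**Lemma 4.** If $f:Y\to Z$ is an open surjection of compact metrizable spaces, $C\subset Z$ a continuum and $K$ a component of $f^{-1}(C)$, then $f(K)=C$.

*Proof.* The restriction $f^{-1}(C)\to C$ is open, because we restrict to a full preimage. In a compact metrizable space a component is the intersection of a decreasing sequence of clopen sets; let $O_n$ be such a sequence for $K$ in $f^{-1}(C)$. Each $f(O_n)$ is nonempty, open and closed in the connected $C$, so $f(O_n)=C$. For $c\in C$ the sets $f^{-1}(c)\cap O_n$ are nonempty, compact and decreasing, so $f^{-1}(c)\cap K\ne\emptyset$. $\square$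

**What openness does not give.** In Lemma 3 the new point $z$ lies in $A'$, hence close to $y_1$, but usually over a different point of $B$. We would like to change the difference *inside one fiber*. Over a general base this is false, even for the trivial bundle over $[0,1]$, as the following network shows.

**Example (rotated rectangles).** For real $\alpha\le\beta<\alpha+\frac13$ and $\gamma\le\delta<\gamma+\frac13$ let
$$R(\alpha,\beta,\gamma,\delta)=\{(x,t)\in[0,1]\times\mathbb R:\ \alpha\le x+t\le\beta,\ \gamma\le x-t\le\delta\},$$
and consider the images in $[0,1]\times\mathbb T$ of all nonempty sets of this kind. The family is $\mathbb T$-invariant, since $t\mapsto t+s$ shifts $x+t$ by $s$ and $x-t$ by $-s$. It is a closed $k$-network: for $N\ge4$ the sets with $\alpha,\gamma\in\frac1N\mathbb Z$ and $\beta-\alpha=\delta-\gamma=\frac1N$ have finitely many images, which cover $[0,1]\times\mathbb T$, and their diameters tend to $0$ as $N\to\infty$.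

It is binary. The projection of $R(\alpha,\beta,\gamma,\delta)$ to $t=\frac12((x+t)-(x-t))$ is an interval of length $<\frac13$. Given a finite linked family, Lemma 1 puts all these projections into one arc of length $<1$. So we can lift the sets to pairwise intersecting $R_i=R(\alpha_i,\beta_i,\gamma_i,\delta_i)$ in $[0,1]\times\mathbb R$. Let $\alpha=\max\alpha_i$, $\gamma=\max\gamma_i$, $\beta=\min\beta_i$, $\delta=\min\delta_i$. Pairwise intersection gives $\alpha\le\beta$ and $\gamma\le\delta$. If $\beta=\beta_i$ and $\delta=\delta_j$, a point $(x,t)$ of $R_i\cap R_j$ has $0\le 2x=(x+t)+(x-t)\le\beta+\delta$. In the same way $\alpha+\gamma\le2$. So the interval $[\alpha+\gamma,\beta+\delta]$ meets $[0,2]$, and there are $u\in[\alpha,\beta]$, $v\in[\gamma,\delta]$ with $0\le u+v\le2$. The point $x=\frac{u+v}2$, $t=\frac{u-v}2$ is common to all $R_i$.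

This network contains $F_1=\{(x,-x):0\le x\le\frac1{10}\}$, which is $R(0,0,0,\frac15)$, and $F_2=\{(x,x):0\le x\le\frac1{10}\}$, which is $R(0,\frac15,0,0)$. For these, $D_x(F_1,F_2)=\{-2x\}$ for $0\le x\le\frac1{10}$ and $D(F_1,F_2)=[-\frac15,0]$. At $x=0$ the difference $0$ cannot be changed at all inside the fiber, although $D(F_1,F_2)$ contains an interval ending at $0$. When the difference changes, the base point moves along an arc. In an HI space, two continua through a common point are nested, and this is what rules out such motion.

## 6. Changing a difference inside one fiber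

In this section $B$ is HI.

**Lemma 5.** Let $F_1,F_2\in\mathcal N$, $D=D(F_1,F_2)$, $b_0\in B$, $t_0\in D_{b_0}(F_1,F_2)$, $0<\eta\le\frac18$.
If $[t_0,t_0+\eta]\subset D$, then $D_{b_0}(F_1,F_2)\cap(t_0,t_0+\eta]\ne\emptyset$.
If $[t_0-\eta,t_0]\subset D$, then $D_{b_0}(F_1,F_2)\cap[t_0-\eta,t_0)\ne\emptyset$.

The plan is as follows. If the first statement fails, then near the fiber over $b_0$ the set $F_1$ has a gap just above a common point $z$, and $F_2$ has a gap just below it. Take a small probe $A$. Push it up until it is about to lose contact with $F_1$. Then push $F_2$ up until it is about to lose contact with $A$. After this, fiber by fiber, $F_1$ lies below $A$ and $A$ below $F_2$, yet the three sets pairwise meet, so by binarity they share a point $p$. From $q(p)$ two continua in $B$ start: along one of them the difference of $F_1$ and $F_2$ grows, along the other a fiber of $A$ becomes wide. The order of the three sets forbids each of these continua to contain the other.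

*Proof.* The second statement is the first one for $(F_2,F_1)$ and $-t_0$. For the first, replace $F_2$ by $F_2+t_0$; then $t_0=0$ and $[0,\eta]\subset D$. Suppose that $D_{b_0}\cap(0,\eta]=\emptyset$.

**Step 1: the two gaps.** As $0\in D_{b_0}$, there is $z\in(F_1)_{b_0}\cap(F_2)_{b_0}$. Let $\varphi$ be a trivialization over a neighborhood of $b_0$, with $\varphi(z)=0$, and put $\delta=\eta/20\le\frac1{160}$. All values below are at most $20\delta\le\frac18$ in absolute value, so there is no ambiguity in treating them as real numbers. A point $y\in(F_1)_{b_0}$ with $\varphi(y)\in(0,\eta]$ would give $y-z=\varphi(y)\in D_{b_0}\cap(0,\eta]$, as $z\in F_2$. A point $y\in(F_2)_{b_0}$ with $\varphi(y)\in[-\eta,0)$ would give $z-y=-\varphi(y)\in D_{b_0}\cap(0,\eta]$, as $z\in F_1$. So there are no such points. By compactness there is a closed neighborhood $V$ of $b_0$, in the domain of $\varphi$, such that over $V$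
$$F_1\text{ has no points with }\varphi\in[\delta,20\delta],\qquad F_2\text{ has no points with }\varphi\in[-20\delta,-\delta].\tag{1}$$
(Otherwise, for a decreasing sequence of closed neighborhoods shrinking to $b_0$, we would get points of $F_1$ or of $F_2$ in the forbidden range, and a limit of them over $b_0$.)

**Step 2: the probe.** Since $\varphi$ is uniformly continuous on $q^{-1}(V)$, Lemma 2 gives $A\in\mathcal N$ with $q(A)\subset\operatorname{int}V$, $\varphi(A)$ in an arc of length $<\delta$, and $w+[-s,s]\subset A$ for some $w\in E_{b_0}$, $s>0$. Translating $A$ (and $w$) we may assume $\varphi(A)\subset[0,\delta]$. Then $\varphi(w)+[-s,s]\subset[0,\delta]$, so $2s\le\delta$. Also $b_0\in q(A)$.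

**Step 3: pushing the probe up against $F_1$.** Let
$$\Theta=\{\theta\in[-10\delta,10\delta]:\ (A+\theta)\cap F_1\ne\emptyset\},$$
a compact set. Since $w-\varphi(w)$ lies over $b_0$ and has $\varphi=0$, it equals $z\in F_1$; so $-\varphi(w)\in\Theta$. If $\theta\in[\delta,10\delta]$, then $\varphi(A+\theta)\subset[\delta,20\delta]$ and $\theta\notin\Theta$ by (1). Hence $a:=\max\Theta\in[-\delta,\delta)$. Put $A^*=A+a$. Then $\varphi(A^*)\subset[-\delta,2\delta)$ and $q(A^*)=q(A)$.

(i) *If $b\in q(A)$, $y\in(F_1)_b$, $\varphi(y)\in(-\delta,\delta)$ and $x\in A^*_b$, then $\varphi(y)\le\varphi(x)$.* Otherwise $0<\varphi(y)-\varphi(x)<2\delta$. Put $\theta=a+\varphi(y)-\varphi(x)\in(a,a+2\delta)\subset[-10\delta,10\delta]$. Since $x-a\in A$ and $(x-a)+\theta=x+\varphi(y)-\varphi(x)=y$, we get $y\in(A+\theta)\cap F_1$, so $\theta\in\Theta$, $\theta>a$, a contradiction.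

**Step 4: pushing $F_2$ up against the probe.** Let
$$T_2=\{t\in[-10\delta,10\delta]:\ (F_2+t)\cap A^*\ne\emptyset\},$$
again compact. By (i) with $b=b_0$ and $y=z$, all $x\in A^*_{b_0}$ have $\varphi(x)\ge0$. This applies to the lower end of $w+a+[-s,s]\subset A^*$, so the upper end $x_+=w+a+s$ has $\varphi(x_+)\ge2s$. As $x_+=z+\varphi(x_+)\in F_2+\varphi(x_+)$ and $\varphi(x_+)<2\delta$, we have $\varphi(x_+)\in T_2$. If $t\in[3\delta,10\delta]$, $y\in F_2$ and $y+t\in A^*$, then $\varphi(y)=\varphi(y+t)-t\in[-11\delta,-\delta)$ over $q(A)\subset V$, which contradicts (1). Hence $t_2:=\max T_2\in[2s,3\delta)$. Put $F_2^*=F_2+t_2$.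

(ii) *If $b\in q(A)$, $y\in(F_2^*)_b$, $\varphi(y)\in(-\delta,\delta)$ and $x\in A^*_b$, then $\varphi(x)\le\varphi(y)$.* Otherwise $0<\varphi(x)-\varphi(y)<3\delta$. Put $t=t_2+\varphi(x)-\varphi(y)\in(t_2,t_2+3\delta)$, so $t<6\delta$. Since $y-t_2\in F_2$ and $(y-t_2)+t=y+\varphi(x)-\varphi(y)=x$, we get $x\in(F_2+t)\cap A^*$, so $t\in T_2$, $t>t_2$, a contradiction.

**Step 5: a common point.** $F_1\cap A^*\ne\emptyset$ because $a\in\Theta$; $A^*\cap F_2^*\ne\emptyset$ because $t_2\in T_2$; and $F_1\cap F_2^*\ne\emptyset$ because $t_2\in[0,\eta]\subset D$. So $\{F_1,A^*,F_2^*\}$ is linked, and there is $p\in F_1\cap A^*\cap F_2^*$. Let $b_1=q(p)\in q(A)\subset\operatorname{int}V$.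

**Step 6: two continua through $b_1$.** Let $M=M(F_1,F_2^*)$, $m_0=(p,p)$ and $\pi:M\to B$ the projection. We have $\Delta(M)=D-t_2\supset[0,\eta-t_2]\supset[0,\delta]$, as $\eta=20\delta$ and $t_2<3\delta$. Let $K$ be the component of $\Delta^{-1}([0,\delta])$ that contains $m_0$. By Lemmas 3 and 4, $\Delta(K)=[0,\delta]$.

In the same way, $D(A^*,A^*)\supset[0,2s]$ since $w+a+[-s,s]\subset A^*$. Let $K_A$ be the component of $\{(x,x')\in A^*\times_BA^*:x-x'\in[0,2s]\}$ that contains $(p,p)$. By Lemmas 3 and 4 the difference maps $K_A$ onto $[0,2s]$. Let $L\subset q(A)$ be the projection of $K_A$ to $B$. It is a continuum containing $b_1$.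

We need a part of $K$ that lies over $V$. If $\pi(K)\subset\operatorname{int}V$, put $K'=K$. Otherwise $W=K\cap\pi^{-1}(\operatorname{int}V)$ is an open subset of $K$, $W\neq K$, and $m_0\in W$. Let $K'$ be the component of $\overline W$ (closure in $K$) that contains $m_0$. In this second case $K'$ meets $\overline W\setminus W\subset\pi^{-1}(V\setminus\operatorname{int}V)$. Indeed, if $K'$ missed the compact set $\overline W\setminus W$, then, as $K'$ is an intersection of a decreasing sequence of clopen subsets of $\overline W$, some clopen subset $O\supset K'$ of $\overline W$ would miss $\overline W\setminus W$. Then $O\subset W$ is compact, and it is open in $W$, hence open in $K$. So $O$ would be a nonempty proper clopen subset of the connected $K$, which is impossible. In both cases $\pi(K')\subset V$, and $\pi(K')$ is a continuum containing $b_1$.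

**Step 7: on $K'$ both points stay near level $0$.** This lets us apply (i) and (ii) along $K'$.

(iii) *For $(y_1,y_2)\in K'$ we have $\varphi(y_1),\varphi(y_2)\in(-\delta,\delta)$.* Let $(y_1,y_2)\in M$ lie over $V$ with $\Delta\in[0,\delta]$. Since $y_2-t_2\in F_2$, (1) says $\varphi(y_2)\notin[-20\delta+t_2,-\delta+t_2]$, and this interval contains $[-17\delta,-\delta]$ because $0<t_2<3\delta$. If $\varphi(y_2)\in[\delta,19\delta]$, then $\varphi(y_1)=\varphi(y_2)+\Delta\in[\delta,20\delta]$, contrary to (1). So
$$\varphi(y_2)\in\mathbb T\setminus\bigl([-17\delta,-\delta]\cup[\delta,19\delta]\bigr),$$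
and in this set $(-\delta,\delta)$ is clopen, since $36\delta<1$. For $m_0$ we know $\varphi(p)\in[-\delta,2\delta)$, as $p\in A^*$; so $\varphi(p)\in(-\delta,\delta)$. As $K'$ is connected, $\varphi(y_2)\in(-\delta,\delta)$ on all of $K'$. Then $\varphi(y_1)=\varphi(y_2)+\Delta\in(-\delta,2\delta)$, and (1) for $F_1$ leaves only $(-\delta,\delta)$.

(iv) *If $(y_1,y_2)\in K'$ lies over $b\in q(A)$, then $y_1=y_2$ and $A^*_b$ is a single point.* By (i), (ii) and (iii), $\varphi(y_1)\le\varphi(x)\le\varphi(y_2)$ for all $x\in A^*_b\ne\emptyset$, while $\varphi(y_1)-\varphi(y_2)=\Delta(y_1,y_2)\ge0$. So all these numbers are equal.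

**Step 8: hereditary indecomposability.** The continua $L$ and $\pi(K')$ both contain $b_1$, so one contains the other.

If $L\subset\pi(K')$, then by (iv) $A^*_b$ is a single point for every $b\in L\subset q(A)$. But $K_A$ contains a pair $(x,x')$ with $x-x'=2s\ne0$ over a point of $L$. Contradiction.

If $\pi(K')\subset L$, then $\pi(K')\subset q(A)\subset\operatorname{int}V$. So $K'$ misses $\pi^{-1}(V\setminus\operatorname{int}V)$, which means that we are in the case $K'=K$. By (iv), $\Delta=0$ on $K$, contrary to $\Delta(K)=[0,\delta]$. $\square$

**Lemma 6.** If $J$ is a component of $D(F_1,F_2)$ and $D_b(F_1,F_2)\cap J\ne\emptyset$, then $J\subset D_b(F_1,F_2)$.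

*Proof.* $J$ is a point, a closed arc or $\mathbb T$. Suppose $J\not\subset D_b$, and let $I$ be a component of the nonempty, relatively open set $J\setminus D_b$. Since $J\cap D_b\ne\emptyset$, $I$ is an interval different from $J$ that has an endpoint $t_0\in J\setminus I$. If $t_0$ were not in $D_b$, it would belong to the same component $I$; so $t_0\in D_b$. For small $\eta\le\frac18$, $[t_0,t_0+\eta]$ or $[t_0-\eta,t_0]$ lies in $J\subset D(F_1,F_2)$ and meets $D_b$ only in $t_0$. This contradicts Lemma 5. $\square$

## 7. Thick sets and their top edges

$B$ is still HI. We now produce multivalued sections whose mutual differences take finitely many values.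

Let $\varepsilon_1>0$ be such that $d(x,x+t)<\varepsilon_1$ implies $|t|<\frac1{16}$; it exists because the action is free and $E$ is compact. If $F\in\mathcal N$ has $\operatorname{diam}F<\varepsilon_1$, then $D(F,F)=-D(F,F)\subset(-\frac1{16},\frac1{16})$ and $0\in D(F,F)$. The component of $0$ in $D(F,F)$ is therefore symmetric; write it as $[-j,j]$ with $j=j_F$.

**Definition (thick set).** $F\in\mathcal N$ is *thick* if $\operatorname{diam}F<\varepsilon_1$ and $j_F>0$. For thick $F$ put
$$Z_F=\bigcap_{\tau\in[0,j]}(F+\tau)=\{y:\ y-\tau\in F\text{ for all }\tau\in[0,j]\}.$$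

**Example.** Suppose a product set $F=S\times[0,c]$ of diameter $<\varepsilon_1$, with $c>0$, belongs to $\mathcal N$. Then $D(F,F)=[-c,c]$, so $F$ is thick with $j=c$, and $Z_F=\bigcap_{0\le\tau\le c}S\times[\tau,c+\tau]=S\times\{c\}$ is its top edge: a section over $S$.

**Lemma 7.** Let $F$ be thick, $j=j_F$, $Z=Z_F$. Then $Z\in\mathcal N$, $q(Z)=q(F)$, and distinct points of the same $Z_b$ differ by some $t$ with $|t|>j$. In particular each $Z_b$ is finite.

*Proof.* **Step 1: $Z\in\mathcal N$.** For $\tau,\tau'\in[0,j]$ we have $(F+\tau)\cap(F+\tau')\ne\emptyset$ because $\tau'-\tau\in[-j,j]\subset D(F,F)$. So the translates are linked, $Z\neq\emptyset$, and $Z\in\mathcal N$.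

**Step 2: $Z$ reaches every fiber that $F$ meets.** For finite nonempty $S\subset[0,j]$ let $P_S=\bigcap_{\tau\in S}(F+\tau)\supset Z$, a member of $\mathcal N$. We show $q(P_S)=q(F)$ by induction on $|S|$. The case $|S|=1$ is clear. Assume it for $S$, and let $\tau'\in[0,j]$, $b\in q(F)$. For every $\tau''\in[0,j]$ we have $P_S\cap(F+\tau'')\supset Z\ne\emptyset$; so $[0,j]\subset D(P_S,F)$. By the induction hypothesis there is $y\in(P_S)_b$, and for $\tau\in S$ we have $y-\tau\in F$, so $\tau\in D_b(P_S,F)$. The component of $D(P_S,F)$ that contains $[0,j]$ thus meets $D_b(P_S,F)$, and by Lemma 6 it lies in $D_b(P_S,F)$. In particular $\tau'\in D_b(P_S,F)$: there is $y'\in(P_S)_b$ with $y'-\tau'\in F$, that is, $y'\in P_{S\cup\{\tau'\}}$ and $b\in q(P_{S\cup\{\tau'\}})$. This completes the induction. For fixed $b\in q(F)$ the compact sets $(P_S)_b$ are nonempty and directed downward, so their intersection $Z_b$ is nonempty.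

**Step 3: points of $Z_b$ are far apart.** Suppose $y,y'\in Z_b$ are distinct and differ by at most $j$; we may name them so that $y=y'+t$ with $0<t\le j$. Then
$$F_b\supset(y-[0,j])\cup(y'-[0,j])=y'+\bigl([t-j,t]\cup[-j,0]\bigr)=y'+[-j,t].$$
So $[0,j+t]\subset D(F,F)$, and the component of $0$ is larger than $[-j,j]$. Contradiction. $\square$

**Lemma 8.** For thick $F,F'$ the set $D(Z_F,Z_{F'})$ is finite.

*Proof.* Put $Z=Z_F$, $Z'=Z_{F'}$, $j=j_F$, $j'=j_{F'}$; both $j$ and $j'$ are less than $\frac1{16}$.

**Step 1: room in $D(F,F')$ gives points of $D(Z,Z')$.** We claim: if $x+[-j,j']\subset D(F,F')$, then $x\in D(Z,Z')$. Consider the family $\{F+\sigma:\sigma\in[0,j]\}\cup\{F'+x+\tau:\tau\in[0,j']\}$. Inside each of the two parts it is linked, as in Lemma 7. And $(F+\sigma)\cap(F'+x+\tau)\ne\emptyset$ if and only if $x+\tau-\sigma\in D(F,F')$, which holds since $\tau-\sigma\in[-j,j']$. So the total intersection, which is $Z\cap(Z'+x)$, is nonempty.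

**Step 2: each $t\in D(Z,Z')$ fills a component of $D(F,F')$.** Let $t=y-y'$ with $y\in Z_b$, $y'\in Z'_b$. Since $y-[0,j]\subset F$ and $y'-[0,j']\subset F'$, we have $t+[-j,j']\subset D(F,F')$. Let $J_t$ be the component of $D(F,F')$ containing this arc. If $J_t\ne t+[-j,j']$, then for some $r>0$, $J_t\supset t+[-j-r,j']$ or $J_t\supset t+[-j,j'+r]$. By Step 1, $[t-r,t]$ or $[t,t+r]$ lies in $D(Z,Z')$. So the component of $D(Z,Z')$ containing $t$ is infinite. It meets $D_b(Z,Z')$ in $t$, so by Lemma 6, applied to $Z,Z'\in\mathcal N$, it is contained in $D_b(Z,Z')=\{y-y':y\in Z_b,\ y'\in Z'_b\}$. But that set is finite by Lemma 7. Contradiction. Hence $J_t=t+[-j,j']$.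

**Step 3: counting.** Different $t\in D(Z,Z')$ give different components $t+[-j,j']$ of $D(F,F')$, which are disjoint arcs of length $j+j'>0$ in a circle of length $1$. So there are finitely many. $\square$

## 8. From locally constant differences to a torsion Chern class

We finish the first part of Theorem A.

**Step 1: local sections with finitely many differences.** $E$ is covered by a finite $\mathcal F\subset\mathcal N$ of sets of diameter $<\varepsilon_1$, by the $k$-network property as in Lemma 2. For each $b$, by Baire's theorem, some $F\in\mathcal F$ has $F_b$ with nonempty interior in $E_b$. Then $D(F,F)$ contains an interval around $0$, so $F$ is thick, and $b\in q(F)$. Therefore $B=\bigcup_{i=1}^mq(F_i)=\bigcup_iq(Z_i)$ with $F_i$ thick and $Z_i=Z_{F_i}$, by Lemma 7. Distinct points of $Z_i$ in one fiber differ by some $t$ with $|t|>j_{F_i}$; so their distance is at least $c_i=\min\{d(x,x+t):x\in E,\ |t|\ge j_{F_i}\}>0$. Split each $Z_i$ into finitely many compact sets of diameter $<c_i$. We get nonempty compact sets $C_1,\dots,C_r$, each contained in some $Z_i$, on which $q$ is injective, and $V_l=q(C_l)$ cover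 $B$. The inverse $\sigma_l:V_l\to C_l$ is a continuous section. On $V_k\cap V_l$ the function $\kappa_{kl}=\sigma_k-\sigma_l$ is continuous with values in some $D(Z_i,Z_{i'})$, a finite set by Lemma 8. So $\kappa_{kl}$ is locally constant with finitely many values, and $\kappa_{kl}+\kappa_{lm}=\kappa_{km}$ on triple intersections.

**Step 2: lifting multiples of the differences to $\mathbb R$.** Let $\Lambda\subset\mathbb T$ be the group generated by all values of all $\kappa_{kl}$. It is finitely generated; let $n\ge1$ be the order of its torsion subgroup. Then $n\Lambda$ is finitely generated and torsion-free, hence free abelian. Choosing lifts on a basis we get a homomorphism $\lambda:n\Lambda\to\mathbb R$ with $\lambda(x)\bmod1=x$. Then $r_{kl}=\lambda(n\kappa_{kl}):V_k\cap V_l\to\mathbb R$ is continuous (it is locally constant), $r_{kl}+r_{lm}=r_{km}$, and $r_{kl}\equiv n\kappa_{kl}\pmod1$.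

**Step 3: solving $u_k-u_l=r_{kl}$.** We want continuous $u_k:V_k\to\mathbb R$ with $u_k-u_l=r_{kl}$ on $V_k\cap V_l$. Put $u_1=0$. Given $u_1,\dots,u_{k-1}$, prescribe $u_k=u_l+r_{kl}$ on $V_k\cap V_l$ for $l<k$. On $V_k\cap V_l\cap V_m$ the prescriptions agree: $u_m+r_{km}=u_m+r_{kl}+r_{lm}=u_l+r_{kl}$. As these are finitely many closed sets, we get a continuous function on $V_k\cap\bigcup_{l<k}V_l$, which extends over $V_k$ by Tietze's theorem.

**Step 4: a global section of $E/\mu_n$.** Recall $[x]\oplus nt=[x+t]$. On $V_k\cap V_l$ we have $[\sigma_k]=[\sigma_l+\kappa_{kl}]=[\sigma_l]\oplus n\kappa_{kl}$, so, since $u_k-u_l\equiv n\kappa_{kl}$,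
$$[\sigma_k]\ominus u_k=[\sigma_l]\oplus(n\kappa_{kl}-u_k)=[\sigma_l]\ominus u_l .$$
The sections $[\sigma_k]\ominus u_k$ over the closed sets $V_k$ agree on overlaps and form a continuous global section of $E/\mu_n$. Therefore $n\,c_1(E)=c_1(E/\mu_n)=0$. This proves the first part of Theorem A.

## 9. A hereditarily indecomposable compactum that separates $S^3$

For the second part we need an HI base with a Chern class of infinite order.

**Proposition 9.** There is an HI compactum $B\subset S^3$ such that two points $a,b\in S^3\setminus B$ lie in different components of $S^3\setminus B$.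

The existence of HI separators is due to Bing, Trans. AMS 71 (1951); here is a short proof. The idea is to fold a separator many times. In the rectangle with coordinates $(h,f)$ a separator of bottom from top is bent into the shape of a letter Z. For two continua that cross each other and separate the sets $\{h=0\}$ and $\{h=1\}$ in the right way, the folds put one of them entirely on the bottom bar and the other on the top bar.

*Proof.* **Step 1: the folded strip.** Let $R=[0,1]\times[-1,1]$ with coordinates $(h,f)$,
$$\Gamma_0=[0,\tfrac45]\times[-\tfrac23,-\tfrac13],\qquad\Gamma_2=[\tfrac15,1]\times[\tfrac13,\tfrac23],$$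
$$\Gamma_1=[\tfrac15,\tfrac45]\times[-\tfrac19,\tfrac19]\ \cup\ [\tfrac35,\tfrac45]\times[-\tfrac13,-\tfrac19]\ \cup\ [\tfrac15,\tfrac25]\times[\tfrac19,\tfrac13],$$
$\Gamma=\Gamma_0\cup\Gamma_1\cup\Gamma_2$, and
$$R_-=\{f<-\tfrac23\}\cup\{h>\tfrac45,\ f<\tfrac13\}\cup\{h>\tfrac25,\ \tfrac19<f<\tfrac13\},$$
$$R_+=\{f>\tfrac23\}\cup\{h<\tfrac15,\ f>-\tfrac13\}\cup\{h<\tfrac35,\ -\tfrac13<f<-\tfrac19\}.$$
We check that $R\setminus\Gamma=R_-\cup R_+$ level by level in $f$; for each range of $f$ we list the values of $h$.

* $f<-\frac23$: $\Gamma$ nothing, $R_-$ everything, $R_+$ nothing.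
* $-\frac23\le f\le-\frac13$: $\Gamma$ is $h\le\frac45$, $R_-$ is $h>\frac45$, $R_+$ nothing.
* $-\frac13<f<-\frac19$: $\Gamma$ is $\frac35\le h\le\frac45$, $R_-$ is $h>\frac45$, $R_+$ is $h<\frac35$.
* $-\frac19\le f\le\frac19$: $\Gamma$ is $\frac15\le h\le\frac45$, $R_-$ is $h>\frac45$, $R_+$ is $h<\frac15$.
* $\frac19<f<\frac13$: $\Gamma$ is $\frac15\le h\le\frac25$, $R_-$ is $h>\frac25$, $R_+$ is $h<\frac15$.
* $\frac13\le f\le\frac23$: $\Gamma$ is $h\ge\frac15$, $R_-$ nothing, $R_+$ is $h<\frac15$.
* $f>\frac23$: $\Gamma$ nothing, $R_-$ nothing, $R_+$ everything.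

The sets $R_\pm$ are open in $R$. Their closures are contained in the sets obtained by making all inequalities non-strict, and these are disjoint. Indeed, $\{f\le-\frac23\}$ misses all three pieces of the closure of $R_+$, where $f\ge-\frac13$. The piece $\{h\ge\frac45,f\le\frac13\}$ misses $\{f\ge\frac23\}$ and the two pieces where $h\le\frac15$ or $h\le\frac35$. The piece $\{h\ge\frac25,\frac19\le f\le\frac13\}$ misses $\{f\ge\frac23\}$, the piece with $h\le\frac15$, and the piece with $f\le-\frac19$. So $\overline{R_-}\cap\overline{R_+}=\emptyset$. Finally:

* $\Gamma_0\cap\Gamma_2=\emptyset$; $\Gamma_0\cap\Gamma_1\subset\{h>\frac12\}$, since it lies in $f=-\frac13$, $h\in[\frac35,\frac45]$; $\Gamma_1\cap\Gamma_2\subset\{h<\frac12\}$, since it lies in $f=\frac13$, $h\in[\frac15,\frac25]$;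
* $\Gamma\cap\{h=0\}\subset\Gamma_0$ and $\Gamma\cap\{h=1\}\subset\Gamma_2$.

**Step 2: a countable list of tests.** Fix a sequence of quadruples $(P_i,U_i,Q_i,V_i)$, $i\ge1$, with $P_i\subset U_i$, $Q_i\subset V_i$, $P_i,Q_i$ closed, $U_i,V_i$ open, $U_i\cap V_i=\emptyset$, such that for any $x\ne y$ in $S^3$ and neighborhoods $O\ni x$, $O'\ni y$ there is $i$ with $x\in P_i$, $U_i\subset O$, $y\in Q_i$, $V_i\subset O'$. For example, let $P_i,Q_i$ be closed balls of rational radii with centers in a countable dense set, $U_i,V_i$ the concentric open balls of twice the radius, and list all such quadruples with $U_i\cap V_i=\emptyset$. Put $h_i=h'+h''$ with continuous $h',h'':S^3\to[0,\frac12]$ such that $h'=0$ on $P_i$, $h'=\frac12$ off $U_i$, $h''=\frac12$ on $Q_i$, $h''=0$ off $V_i$. As $P_i$ misses $V_i$ and $Q_i$ misses $U_i$, we have $h_i=0$ on $P_i$ and $h_i=1$ on $Q_i$. Off $U_i$ we have $h_i\ge\frac12$, and off $V_i$ we have $h_i\le\frac12$. So $\{h_i<\frac12\}\subset U_i$ and $\{h_i>\frac12\}\subset V_i$.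

**Step 3: the construction.** Let $\Omega_0^-\ni a$, $\Omega_0^+\ni b$ be open balls with disjoint closures and $M_0=S^3\setminus(\Omega_0^-\cup\Omega_0^+)$. Given $M_{i-1}=S^3\setminus(\Omega_{i-1}^-\sqcup\Omega_{i-1}^+)$ with $\Omega_{i-1}^\pm$ open with disjoint closures, choose a continuous $f_i:S^3\to[-1,1]$ equal to $-1$ on $\overline{\Omega_{i-1}^-}$ and $1$ on $\overline{\Omega_{i-1}^+}$. Let $M_i,\Omega_i^-,\Omega_i^+$ be the preimages of $\Gamma,R_-,R_+$ under $(h_i,f_i):S^3\to R$. By Step 1, $S^3$ is the disjoint union of these three sets, $\Omega_i^\pm$ are open, and their closures are disjoint. Since $\{f=-1\}\subset R_-$ and $\{f=1\}\subset R_+$, we have $\Omega_{i-1}^\pm\subset\Omega_i^\pm$, so $M_i\subset M_{i-1}$. Let $B=\bigcap_iM_i$. Then $S^3\setminus B$ is the union of the open sets $\bigcup_i\Omega_i^-\ni a$ and $\bigcup_i\Omega_i^+\ni b$. These are disjoint, because $\Omega_i^-\cap\Omega_k^+\subset\Omega_{\max(i,k)}^-\cap\Omega_{\max(i,k)}^+=\emptyset$. So $B$ separates $a$ from $b$.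

**Step 4: $B$ is HI.** Suppose $K_1,K_2\subset B$ are intersecting continua, $x\in K_1\setminus K_2$ and $y\in K_2\setminus K_1$. Choose $i$ with $x\in P_i$, $U_i\cap K_2=\emptyset$, $y\in Q_i$, $V_i\cap K_1=\emptyset$, and let $Y_k=(h_i,f_i)^{-1}(\Gamma_k)$. Then $B\subset M_i=Y_0\cup Y_1\cup Y_2$. Since $Y_0\cap Y_1\subset\{h_i>\frac12\}\subset V_i$ misses $K_1$ and $Y_0\cap Y_2=\emptyset$, the closed sets $K_1\cap Y_0$ and $K_1\cap(Y_1\cup Y_2)$ are disjoint and cover $K_1$. The first contains $x$, as $h_i(x)=0$. Hence $K_1\subset Y_0$. Likewise $Y_1\cap Y_2\subset\{h_i<\frac12\}\subset U_i$ misses $K_2$, and $y\in Y_2$ as $h_i(y)=1$; so $K_2\subset Y_2$. Then $K_1\cap K_2\subset Y_0\cap Y_2=\emptyset$, a contradiction. $\square$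

**End of the proof of Theorem A.** Let $B$ be as in Proposition 9; it is nonempty because $S^3$ is connected. By Alexander duality $\check H^2(B;\mathbb Z)\cong\tilde H_0(S^3\setminus B;\mathbb Z)$, a free abelian group, and it is nonzero because $S^3\setminus B$ is not connected. Choose $c\ne0$ in it and let $E\to B$ be the principal $\mathbb T$-bundle with $c_1(E)=c$. Then $c_1(E)$ has infinite order, $E$ is a compact metrizable $\mathbb T$-space, and by the first part $E$ is not $\mathbb T$-supercompact. So the answer to the Problem is negative. $\blacksquare$

## 10. Profinite groups: inverse limits with onto bonding maps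

We prove Theorem D. Let $G$ be profinite, $X\neq\emptyset$ a compact metrizable $G$-space with a $G$-invariant metric $d$. The plan is to write $X$ as an inverse limit of finite $G$-complexes, to take stars in these complexes, and to pull them back to $X$. Pulling back along a map keeps binarity if the map is onto: if the preimages are linked, so are the sets; a common point of the sets then has a preimage. Maps between nerves of finer and finer covers need not be onto, and a common point outside the image would be useless. The remedy is to shrink the nerves so far that the maps into them are onto in a stable way.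

All simplicial complexes here are finite, with simplicial $G$-actions having open vertex stabilizers. The open star of a vertex $v$ is $\operatorname{st}(v)$, and $\operatorname{car}_K(y)$ is the smallest closed simplex of $K$ containing $y$. A complex is *regular* if distinct vertices of one orbit are never adjacent. Then an element $g$ that preserves a simplex fixes it pointwise, because each vertex $v$ of the simplex and $gv$ are equal or adjacent, hence equal.

**Example.** An edge with the flip is not regular: its two ends are adjacent and in one orbit. Its barycentric subdivision is regular. In general $\operatorname{Sd}K$ is always regular: adjacent vertices of $\operatorname{Sd}K$ are simplices of $K$ of different dimensions, so they are not in one orbit.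

**Lemma 10.** For every $G$-invariant open cover $\mathcal V$ of $X$ and $\varepsilon>0$ there is a finite $G$-invariant open cover $\mathcal U$ by nonempty sets, refining $\mathcal V$, with all members of diameter $<\varepsilon$, in which different members of the same orbit are disjoint.

*Proof.* Let $x\in W$, $W$ open, $\operatorname{diam}W<\varepsilon$, $W$ contained in a member of $\mathcal V$. The stabilizer $G_x$ is closed, so it is the intersection of the open subgroups containing it. These are closed under finite intersections, and $\{g:gx\in W\}$ is an open set containing $G_x$. By compactness there is an open subgroup $H\supset G_x$ with $Hx\subset W$. The finitely many compact sets $gHx$, $gH\in G/H$, are pairwise disjoint: if $ghx=h'x$ with $h,h'\in H$, then $h'^{-1}gh\in G_x\subset H$, so $g\in H$. For small $r$ the open set $U=\{y:d(y,Hx)<r\}$ lies in $W$, is $H$-invariant, and the sets $gU$, $gH\in G/H$, are disjoint. Each $gU\subset gW$ has diameter $<\varepsilon$ and lies in a member of $\mathcal V$. Take finitely many such orbits that cover $X$. $\square$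

The nerve $N$ of such a $\mathcal U$ has the members $U$ as vertices, and a set of members spans a simplex if it has a common point. It is a regular $G$-complex. Put $u_U(x)=d(x,X\setminus U)$ (and $u_U\equiv1$ if $U=X$). The canonical map $\varphi(x)=\sum_Uu_U(x)\,U/\sum_Uu_U(x)$ is continuous and equivariant, and $\operatorname{car}\varphi(x)$ has vertex set $\{U:x\in U\}$.

**Definition (carried, irreducible).** Let $K$ be regular and $f:X\to|K|$ equivariant and continuous. An equivariant continuous $f':X\to|K|$ is *carried* by $f$ if $f'(x)\in\operatorname{car}_Kf(x)$ for all $x$; then $\operatorname{car}f'(x)\subset\operatorname{car}f(x)$. The map $f$ is *irreducible* if every equivariant $f':X\to|K|$ carried by $f$ is onto.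

**Example.** Let $G$ be trivial and $K$ one edge, $|K|=[0,1]$. The identity of $[0,1]$ is irreducible: a map $f'$ carried by it has $f'(0)=0$ and $f'(1)=1$, so it is onto by the intermediate value theorem. A continuous map $f$ of the Cantor set onto $[0,1]$ is onto but not irreducible: some clopen set contains $f^{-1}(0)$ and misses $f^{-1}(1)$, and the map that is $0$ on this set and $1$ off it is carried by $f$ and not onto.

**Lemma 11.** Let $K$ be regular and $f:X\to|K|$ equivariant. There are a $G$-subcomplex $K_0\subset K$ and an equivariant $f_0:X\to|K_0|$ carried by $f$ which is irreducible (as a map to $|K_0|$).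

*Proof.* Among all pairs $(K_0,f_0)$ with $K_0$ a $G$-subcomplex and $f_0:X\to|K_0|$ equivariant and carried by $f$ (for instance $(K,f)$) choose one with the fewest simplices in $K_0$. Suppose an equivariant $f':X\to|K_0|$ carried by $f_0$ is not onto. Its compact image misses a nonempty open set, hence a point $z$ in the interior of a maximal simplex $\sigma$ of $K_0$; the image is invariant, so it misses $Gz$. If $gz\in\sigma^\circ$, then $g\sigma=\sigma$, and $gz=z$ by regularity. So each simplex of the orbit of $\sigma$ contains in its interior exactly one point of $Gz$, and $gz$ depends only on $g\sigma$. Radial projection from $gz$ in each $g\sigma$ (identity elsewhere) is therefore a well-defined equivariant continuous map $\rho$ of $|K_0|\setminus Gz$ onto the realization of the subcomplex obtained from $K_0$ by deleting the open simplices $g\sigma^\circ$. (If $\sigma$ is a vertex, the points $gz$ are simply dropped.) It satisfies $\rho(y)\in\operatorname{car}(y)$. So $\rho f'$ is equivariant and carried by $f$, and it goes into a complex with fewer simplices, a contradiction. $\square$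

**The inverse sequence.** We construct regular complexes $K_n$ and irreducible equivariant $f_n:X\to|K_n|$, subdivisions $L_n=\operatorname{Sd}^{r_n}K_n$ with $r_n\ge2$, and equivariant simplicial maps $g_n:K_{n+1}\to L_n$. Let $K_0$ be a point. Fix a compatible metric $d_n$ on $|K_n|$ and a Lebesgue number $\lambda_n>0$ of the cover $\{\operatorname{st}(v):v\in K_n\}$, so that every set of diameter $<\lambda_n$ lies in some $\operatorname{st}(v)$. Let $g_{m,n}:|K_n|\to|K_m|$ be the compositions, $g_{n,n}=\mathrm{id}$.

**Step 1: choosing $L_n$.** By uniform continuity of the finitely many maps $g_{m,n}$, $m\le n$, choose $r_n\geq 2$ so large that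
$$\operatorname{diam}_{d_m}g_{m,n}(s)<2^{-(n-m)-3}\lambda_m\quad\text{for all simplices }s\text{ of }L_n,\ m\le n.\tag{2}$$

**Step 2: the next complex.** Let $\mathcal U_{n+1}$ be a cover as in Lemma 10 refining $\{f_n^{-1}(\operatorname{st}v):v\in L_n\}$, with members of diameter $<\varepsilon_{n+1}=2^{-n-1}$, and let $N$, $\varphi$ be its nerve and canonical map. For one $U$ in each orbit choose a vertex $\ell(U)=v$ of $L_n$ with $U\subset f_n^{-1}(\operatorname{st}v)$. If $hU=U$, then $\emptyset\neq U\subset f_n^{-1}(\operatorname{st}v\cap\operatorname{st}hv)$, so $v$ and $hv$ are equal or adjacent; as $L_n$ is regular, $hv=v$. So $\ell(gU)=g\,\ell(U)$ is well defined and extends $\ell$ equivariantly to all vertices, with $U\subset f_n^{-1}(\operatorname{st}\ell(U))$ for all $U$. In other words, $x\in U$ implies that $\ell(U)$ is a vertex of $\operatorname{car}_{L_n}f_n(x)$. Hence members with a common point $x$ go to vertices of one simplex, so $\ell$ is simplicial, and $|\ell|$ maps $\operatorname{car}\varphi(x)$ into $\operatorname{car}_{L_n}f_n(x)$. Apply Lemma 11 to $\varphi$: we get $K_{n+1}\subset N$ and an irreducible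 $f_{n+1}:X\to|K_{n+1}|$ carried by $\varphi$. Let $g_n=\ell|K_{n+1}$. Then
$$g_nf_{n+1}(x)\in\operatorname{car}_{L_n}f_n(x)\subset\operatorname{car}_{K_n}f_n(x),\qquad f_{n+1}(x)\in\operatorname{st}(U)\ \Rightarrow\ x\in U.\tag{3}$$
The second part holds because $f_{n+1}(x)\in\operatorname{st}(U)$ makes $U$ a vertex of $\operatorname{car}f_{n+1}(x)\subset\operatorname{car}\varphi(x)$.

**Step 3: the maps $g_n$ are onto.** By (3), $g_nf_{n+1}:X\to|K_n|$ is equivariant and carried by $f_n$. As $f_n$ is irreducible, $g_nf_{n+1}$ is onto, hence $g_n$ is onto. Also each $f_n$ is onto.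

**Step 4: $X$ is the inverse limit.** By (3), $g_nf_{n+1}(x)$ and $f_n(x)$ lie in one simplex of $L_n$, so by (2), for $m\le n$, $d_m(g_{m,n+1}f_{n+1}(x),g_{m,n}f_n(x))<2^{-(n-m)-3}\lambda_m$. Hence $h_m=\lim_ng_{m,n}f_n$ exists uniformly. It is continuous and equivariant, $h_m=g_mh_{m+1}$, and $d_m(h_m,f_m)\le\lambda_m\sum_{k\ge0}2^{-k-3}=\lambda_m/4$. It is onto: given $y\in|K_m|$ take $x_n$ with $g_{m,n}f_n(x_n)=y$; a limit point $x$ of $(x_n)$ has $h_m(x)=y$. Let $h=(h_m):X\to Y=\varprojlim(|K_m|,g_m)$. It is onto: for $(y_m)\in Y$ the closed sets $h_m^{-1}(y_m)$ are nonempty and decreasing in $m$, so they have a common point. It is injective: if $h(x)=h(y)$, then for each $m\ge1$ we have $d_m(f_m(x),f_m(y))\le\lambda_m/2$, so $f_m(x),f_m(y)$ lie in some $\operatorname{st}(U)$, $U\in\mathcal U_m$. By (3) $x,y\in U$ and $d(x,y)<\varepsilon_m=2^{-m}$. So $h$ is an equivariant homeomorphism. Write $p_m=h_m:X\to|K_m|$ for the projections.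

**Stars in the second subdivision.** For a complex $K$ and a vertex $v$ of $\operatorname{Sd}K$ let $A_v$ be the closed star of $v$ in $\operatorname{Sd}^2K$. An open simplex of $\operatorname{Sd}^2K$ corresponds to a chain $\tau_0\subsetneq\dots\subsetneq\tau_k$ of simplices of $\operatorname{Sd}K$. A point $x$ in it lies in $A_v$ if and only if the chain together with $\{v\}$ is a chain, that is, if and only if $v\in\tau_0$. In particular the sets $A_v$ cover $|K|$.

**Example.** For one edge, $|K|=[0,1]$, the vertices of $\operatorname{Sd}K$ are $0,\frac12,1$, and $A_0=[0,\frac14]$, $A_{1/2}=[\frac14,\frac34]$, $A_1=[\frac34,1]$.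

* ($\alpha$) Vertices $v$ whose sets $A_v$ have a common point span a simplex of $\operatorname{Sd}K$, because all of them lie in $\tau_0$. Conversely, if $\tau$ is a simplex of $\operatorname{Sd}K$, its barycenter (the chain consisting of $\tau$ alone) lies in $A_v$ for all $v\in\tau$.
* ($\beta$) For a subcomplex $C$ of $K$: if $A_v\cap|C|\ne\emptyset$, then $v\in|C|$. Indeed, for $x\in A_v\cap|C|$ the chain of $x$ consists of simplices of $\operatorname{Sd}C$, and $v\in\tau_0$.
* ($\gamma$) If $v$ is the barycenter of $\sigma\in K$, then $A_v\subset\operatorname{st}_K(u)$ for every vertex $u$ of $\sigma$. Indeed, let $x\in A_v$ have chain $\tau_0\subsetneq\dots\subsetneq\tau_k$. Then $x$ is interior to $\tau_k\ni v$; $\tau_k$ is a chain of simplices of $K$ that includes $\sigma$, and $x$ is interior to the largest simplex of this chain, which contains $\sigma$, hence $u$.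

**Lemma 12.** If $\mathcal C'$ is a finite binary family of subcomplexes of $K$, then $\mathcal C'\cup\{A_v\}_v$ is binary.

*Proof.* Consider a linked subfamily that contains at least one $A_v$ (otherwise use that $\mathcal C'$ is binary). By ($\alpha$) the indices $v$ that occur are pairwise equal or adjacent in $\operatorname{Sd}K$. Since $\operatorname{Sd}K$ is a flag complex, they form a simplex $\tau$, that is, a chain $\sigma_0\subsetneq\dots\subsetneq\sigma_r$ of simplices of $K$. By ($\beta$) every $C\in\mathcal C'$ in the subfamily contains the barycenter of $\sigma_r$, hence $\sigma_r\in C$ and $|\tau|\subset|\sigma_r|\subset|C|$. So the barycenter of $\tau$ lies in all these $C$, and by ($\alpha$) in all the $A_v$. $\square$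

**Step 5: the network.** Put $\mathcal C_0=\emptyset$ and
$$\mathcal C_{n+1}=\{g_n^{-1}(C):C\in\mathcal C_n\}\cup\{A_v:v\text{ a vertex of }\operatorname{Sd}K_{n+1}\}.$$
By induction $\mathcal C_n$ is a finite $G$-invariant binary family of subcomplexes of $\operatorname{Sd}^2K_n$. Indeed, as $r_n\ge2$, each $C\in\mathcal C_n$ is a subcomplex of $L_n$. Since $g_n:K_{n+1}\to L_n$ is simplicial, $g_n^{-1}(C)$ is a subcomplex of $K_{n+1}$. The sets $g_n^{-1}(C)$ form a binary family since $g_n$ is onto, and Lemma 12 applies. The invariance follows from $gA_v=A_{gv}$ and the equivariance of $g_n$. Let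
$$\mathcal N=\{p_n^{-1}(C):C\in\mathcal C_n,\ n\ge1\},$$
a $G$-invariant family of closed subsets of $X$. Since $p_n^{-1}(C)=p_{n+1}^{-1}(g_n^{-1}(C))$, a finite linked subfamily can be written as $p_n^{-1}(C_i)$ with $C_i\in\mathcal C_n$ for one $n$. Then the $C_i$ are linked, so $\bigcap C_i\ne\emptyset$, and as $p_n$ is onto, $\bigcap p_n^{-1}(C_i)\ne\emptyset$. Every finite subfamily of a linked family is linked, so $\mathcal N$ is binary.

**Step 6: small members.** Let $n\ge1$ and $x,y\in p_n^{-1}(A_v)$. By ($\gamma$), $A_v\subset\operatorname{st}(U)$ for some vertex $U$ of $K_n$. As $d_n(h_n(x),f_n(x))<\lambda_n$, the points $h_n(x)$ and $f_n(x)$ lie in some $\operatorname{st}(U')$. Then $x\in U'$ by (3). Since $h_n(x)\in\operatorname{st}(U)\cap\operatorname{st}(U')$, the vertices $U,U'$ lie in a common simplex of the nerve, so $U\cap U'\ne\emptyset$. Similarly $y\in U''$ with $U''\cap U\ne\emptyset$. So $d(x,y)<3\varepsilon_n$. For each $n$ the finitely many sets $p_n^{-1}(A_v)$ cover $X$, and their diameters are at most $3\varepsilon_n\to0$. By the remark in Section 1, $\mathcal N$ is a closed $k$-network. This proves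 Theorem D. $\blacksquare$

## 11. Which compact abelian groups have only supercompact metrizable spaces

*Proof of Theorem B.* (b)$\Rightarrow$(a): a totally disconnected compact group is profinite, and Theorem D applies.

(a)$\Rightarrow$(b): Suppose that $G$ is not totally disconnected. By Pontryagin duality its dual is not a torsion group, so there is a character $\chi:G\to\mathbb T$ of infinite order. Its image is a closed subgroup of $\mathbb T$. It is infinite, since if it had finite order $n$, then $n\chi=0$. Hence $\chi(G)=\mathbb T$. Let $E$ be the bundle at the end of Section 9, and let $G$ act on $E$ by $gx=x+\chi(g)$. As $\chi$ is onto, the $G$-invariant families on $E$ are exactly the $\mathbb T$-invariant ones. By Theorem A, $E$ is not $G$-supercompact, so (a) fails. $\blacksquare$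

## 12. Bundles with torsion Chern class

*Proof of Theorem C.* Let $n\,c_1(E)=0$, $n\ge1$; we may assume $E\ne\emptyset$.

**Step 1: reduction to a finite group.** $c_1(E/\mu_n)=0$, so $E/\mu_n$ is trivial. Composing $E\to E/\mu_n$ with a global trivialization we get a continuous $f:E\to\mathbb T$ with $f(x+t)=f(x)+nt$. Then $Y=f^{-1}(0)$ is a compact metrizable $\mu_n$-space. For $x\in E$ choose $t$ with $nt=-f(x)$; then $x+t\in Y$. So $E=Y+\mathbb T$. By Theorem D for the finite group $\mu_n$, $Y$ has a $\mu_n$-invariant binary closed $k$-network $\mathcal Y$, which we take without the empty set.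

**Step 2: the family.** As in the product case of Section 2, let
$$\mathcal N=\{S+I:\ S\in\mathcal Y,\ I\subset\mathbb T\text{ a closed arc of length}<\tfrac1{3n}\},\qquad S+I=\{y+t:y\in S,\ t\in I\}.$$
It is $\mathbb T$-invariant, since $(S+I)+t=S+(I+t)$, and it consists of compact sets. Finitely many $S\in\mathcal Y$ of small diameter cover $Y$, and finitely many short arcs cover $\mathbb T$. So finitely many $S+I$ of arbitrarily small diameter cover $E$, and $\mathcal N$ is a closed $k$-network.

**Step 3: a common level.** Let $\{S_a+I_a\}$ be a finite linked family. Multiplication by $n$ maps $I_a$ homeomorphically onto an arc $nI_a=f(S_a+I_a)$ of length $<\frac13$. These arcs pairwise intersect, so by Lemma 1 they have a common point $\theta$, and each $nI_a\cap nI_b$ is connected. Let $t_a\in I_a$ be the unique point with $nt_a=\theta$, fix $t_0$ with $nt_0=\theta$, and put $S_a'=S_a+(t_a-t_0)$. As $t_a-t_0\in\mu_n$, $S_a'\in\mathcal Y$.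

**Step 4: $\{S_a'\}$ is linked.** For given $a,b$ choose $y_a\in S_a$, $s_a\in I_a$, $y_b\in S_b$, $s_b\in I_b$ with $y_a+s_a=y_b+s_b$. Applying $f$ we get $ns_a=ns_b=:\theta'$. In $nI_a\cap nI_b$, a closed arc or a point, take a path from $\theta'$ to $\theta$. Lift it through multiplication by $n$ to $I_a$, from $s_a$ to $t_a$, and to $I_b$, from $s_b$ to $t_b$. The difference of the two lifts is a path in the discrete group $\mu_n$, so it is constant: $s_a-s_b=t_a-t_b$. Hence $t_a-s_a=t_b-s_b$, and adding this to $y_a+s_a=y_b+s_b$ we get $y_a+t_a=y_b+t_b\in(S_a+t_a)\cap(S_b+t_b)$. Translating by $-t_0$ gives $S_a'\cap S_b'\ne\emptyset$.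

**Step 5: a common point.** As $\mathcal Y$ is binary, there is $y\in\bigcap_aS_a'$. Then $y+t_0\in\bigcap_a(S_a+t_a)\subset\bigcap_a(S_a+I_a)$. For infinite linked families apply this to their finite subfamilies. So $\mathcal N$ is binary, and $E$ is $\mathbb T$-supercompact.

**Step 6: the equivalence over an HI base.** If $B$ is hereditarily indecomposable and $E$ is $\mathbb T$-supercompact, then $c_1(E)$ is torsion by Theorem A. The converse is what we have just proved. $\blacksquare$
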